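\title{Every group is a maximal subgroup of a free projection-generated regular $*$-semigroup}


\begin{abstract}
The projections of a regular $*$-semigroup form a projection algebra $P$, and $P$ generates a free regular $*$-semigroup $\mathbf{PG}(P)$. We show that every group is isomorphic to a maximal subgroup of some $\mathbf{PG}(P)$. The algebra $P$ may be taken from an $\mathcal H$-trivial semigroup, the groups obtained from finite $P$ are exactly the finitely presented groups, and a single $P$ can realize any given family of groups. The group appears as a group of closed walks in a graph of projections, in which projections lying higher up fill chosen triangles.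
\end{abstract}

\section{Introduction}

A \emph{regular $*$-semigroup} is a semigroup $S$ with a unary operation $s\mapsto s^*$ such that
\[
(s^*)^*=s,\qquad (st)^*=t^*s^*,\qquad ss^*s=s\qquad(s,t\in S).
\]
A group with $s^*=s^{-1}$ is an example. So is $X\times X$, for a set $X$, with $(u,v)(u',v')=(u,v')$ and $(u,v)^*=(v,u)$. A \emph{projection} of $S$ is an element $p$ with $p^2=p=p^*$. A product $pq$ of two projections need not be a projection, but $pqp$ always is (Lemma~\ref{lem:basic}). The set $\mathsf P(S)$ of projections therefore carries unary operations $\theta_p$, one for each $p\in\mathsf P(S)$, given by $\theta_p(q)=pqp$. A \emph{projection algebra} is a structure $(P,\{\theta_p\}_{p\in P})$ isomorphic to $\mathsf P(S)$ for some regular $*$-semigroup $S$.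

Many semigroups share one projection algebra, and among those generated by their projections there is a freest one. Call a map $\varphi\colon P\to\mathsf P(S)$ a \emph{morphism} if $\varphi(\theta_p(q))=\varphi(p)\varphi(q)\varphi(p)$ for all $p,q\in P$. The \emph{free projection-generated regular $*$-semigroup} $\mathbf{PG}(P)$ is the regular $*$-semigroup generated by a copy of $P$, consisting of projections with $pqp=\theta_p(q)$, such that every morphism $\varphi\colon P\to\mathsf P(S)$, for every regular $*$-semigroup $S$, extends to a unique $*$-preserving homomorphism $\mathbf{PG}(P)\to S$. It is known that $\mathsf P(\mathbf{PG}(P))\cong P$. Thus $\mathbf{PG}(P)$ records exactly those equalities between products of projections that are forced by the operations $\theta_p$.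

Recall Green's relations on a semigroup $S$: $s\,\mathcal R\,t$ if $sS^1=tS^1$, $s\,\mathcal L\,t$ if $S^1s=S^1t$, and $\mathcal H=\mathcal R\cap\mathcal L$, where $S^1$ is $S$ with an identity adjoined. The $\mathcal H$-class $H_f$ of an idempotent $f$ is a group; it is the group of units of the monoid $fSf$. These groups are the \emph{maximal subgroups} of $S$, and $S$ is \emph{$\mathcal H$-trivial} if all its $\mathcal H$-classes have one element. It is known that every group is isomorphic to a maximal subgroup of some free idempotent-generated semigroup $\mathbf{IG}(E)$ over a biordered set $E$; these semigroups are not used below. The corresponding question for projections comes from \cite{EGMR}: \emph{for every group $G$, is there a projection algebra $P$ such that $G$ is isomorphic to a maximal subgroup of $\mathbf{PG}(P)$?} The answer is yes.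

\begin{theorem}\label{thm:A}
For every group $G$ there is a projection algebra $P$ such that $G$ is isomorphic to a maximal subgroup of $\mathbf{PG}(P)$.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{itemize}
\item[(1)] In Theorem~\ref{thm:A} one may take $P=\mathsf P(S_1)$ with $S_1$ an $\mathcal H$-trivial regular $*$-semigroup. If $G$ is finitely presented, then $S_1$, and hence $P$, may be taken finite.
\item[(2)] The groups occurring as maximal subgroups of $\mathbf{PG}(P)$ with $P$ finite are exactly the finitely presented groups.
\item[(3)] For every family $(G_k)_{k\in K}$ of groups there is a single $P$ such that every $G_k$ is isomorphic to a maximal subgroup of $\mathbf{PG}(P)$.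
\end{itemize}
\end{theorem}

The small cases of Section~\ref{sec:triangle} show where the groups come from. If the projections commute, all maximal subgroups are trivial. Three projections with $pqp=p$ for all $p,q$ form a triangle, and the walk around it generates an infinite cyclic group. A fourth projection, placed above two of the three, makes this walk trivial. So a maximal subgroup behaves like the group of closed walks in a graph in which some triangles have been filled. Any presentation can be drawn in this way, with a cycle for each generator and a triangulated disk for each relator, and this suggests a positive answer. The difficulty is that triangles cannot be filled one at a time. A projection that fills one triangle interacts with every other projection: it fills further triangles, which must not add unwanted relations, and its products with other filling projections must not create uncontrolled new projections.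

Section~\ref{sec:fold} isolates conditions under which these interactions are harmless and builds the semigroup. Section~\ref{sec:data} meets the conditions for a given presentation of $G$, and Section~\ref{sec:group} computes the group, proving Theorem~\ref{thm:A} and part (1) of Theorem~\ref{thm:B}. Parts (2) and (3) occupy Sections~\ref{sec:finite} and~\ref{sec:family}.

\section{Projections and a presentation of $\mathbf{PG}(P)$}\label{sec:prelim}

\begin{lemma}\label{lem:basic}
Let $S$ be a regular $*$-semigroup.
\begin{itemize}
\item[(a)] The projections of $S$ are exactly the elements $ss^*$ with $s\in S$. If $p,q$ are projections, then $pqp$ is a projection and $pqpq=pq$.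
\item[(b)] $s\,\mathcal R\,t$ if and only if $ss^*=tt^*$, and $s\,\mathcal L\,t$ if and only if $s^*s=t^*t$.
\item[(c)] If $f$ is an idempotent and $e=ff^*$, then $H_f\cong H_e$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $(ss^*)^*=ss^*$ and $(ss^*s)s^*=ss^*$, and a projection $p$ equals $pp^*$. Further $pqp=(pq)(pq)^*$ and $pq=(pq)(pq)^*(pq)=pqqppq=pqpq$.

(b) Since $s=(ss^*)s$, we have $s\,\mathcal R\,ss^*$, so it suffices to show that $\mathcal R$-related projections $p,q$ are equal. From $p\in qS^1$ and $q\in pS^1$ we get $qp=p$ and $pq=q$, so $p=p^*=(qp)^*=pq=q$. The involution exchanges $\mathcal R$ and $\mathcal L$, which gives the second statement.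

(c) We have $ef=ff^*f=f$ and $fe=fff^*=e$. For $h,h'\in fSf$ this gives $eh=efh=h$, so $he\in eSe$ and $(he)(h'e)=hh'e$. Thus $h\mapsto he$ is a monoid homomorphism $fSf\to eSe$. Exchanging $e$ and $f$, so is $k\mapsto kf$ in the other direction, and the two are mutually inverse because $hef=hf=h$ and $kfe=ke=k$. Isomorphic monoids have isomorphic groups of units.
\end{proof}

\begin{proposition}\label{prop:pres}
For a projection algebra $P$, the semigroup $\mathbf{PG}(P)$ has the presentation
\[
\bigl\langle\,P\ \big|\ pp=p,\quad pqp=\theta_p(q),\quad pqpq=pq\quad(p,q\in P)\,\bigr\rangle,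
\]
the involution reverses words, and every projection of $\mathbf{PG}(P)$ lies in $P$.
\end{proposition}

\begin{proof}
Let $N$ be the semigroup with this presentation. The set of relations is closed under reversal of words, so reversal induces an involution $*$ on $N$ with $(st)^*=t^*s^*$ that fixes the generators. We show by induction on length that every word $w$ satisfies, in $N$, $ww^*w=w$ and $ww^*=q$ for some generator $q$. For $w=p$ this follows from $pp=p$. Let $w=pv$, where $vv^*=q$ and so $qv=v$. Then $ww^*=pqp=\theta_p(q)$ and
\[
ww^*w=pqp\,pv=pqp\,v=pqpq\,v=pq\,v=pv=w .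
\]
So $N$ is a regular $*$-semigroup, and by Lemma~\ref{lem:basic}(a) its projections are the generators. If $\varphi\colon P\to\mathsf P(S)$ is a morphism, the elements $\varphi(p)$ satisfy the defining relations, the third by Lemma~\ref{lem:basic}(a). Hence $\varphi$ extends to a unique homomorphism $N\to S$, which preserves $*$ because each $\varphi(p)$ is fixed by $*$. Both $N$ and $\mathbf{PG}(P)$ have the universal property, so there are homomorphisms between them in both directions fixing $P$, and these are mutually inverse.
\end{proof}

\section{A triangle, and how to fill it}\label{sec:triangle}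

\begin{example}[Commuting projections]
Let $P=\mathsf P(S)$, where the projections of $S$ commute. For $p,q\in P$ put $r=\theta_p(q)$. In $S$ we have $r=pq$, so $\theta_q(r)=r$. In $\mathbf{PG}(P)$ this reads $qrq=r$, whence $rq=r$ and $pq=pqpq=rq=r$. So $\mathbf{PG}(P)=P$ consists of idempotents, and its maximal subgroups are trivial.
\end{example}

\begin{example}[An empty triangle]\label{ex:empty}
Let $X=\{x,y,z\}$ and $S=X\times X$ as in the introduction. The projections are the pairs $(u,u)$, which we denote by $u$, and $\theta_u(v)=u$. In $M=\mathbf{PG}(\mathsf P(S))$ we have $uu=u$ and $uvu=u$. These rules reduce a word that begins and ends with $x$ either to $x$ or to a word in which any three consecutive letters are distinct. Such a word runs around the triangle in one direction, so it is a power of $t=xyzx$ or of $t^*=xzyx$. Since $tt^*=xy(zxz)yx=x(yzy)x=x$, and $t^*t=x$ by exchanging $y$ and $z$, the monoid $xMx$ is the cyclic group generated by $t$.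

To see that $t$ has infinite order we find a larger semigroup with the same operations on projections. Define $A\colon X\times X\to\mathbb Z$ by $A(x,y)=1$, $A(y,x)=-1$ and $A=0$ elsewhere. On $X\times\mathbb Z\times X$ put
\[
(u,g,v)(u',g',v')=(u,\,g+A(v,u')+g',\,v'),\qquad (u,g,v)^*=(v,-g,u).
\]
This is a regular $*$-semigroup because $A(v,u)=-A(u,v)$, and $u\mapsto(u,0,u)$ is a morphism for the same reason. The induced homomorphism sends $t^n$ to $(x,n,x)$. Hence $H_x\cong\mathbb Z$, although $S$ has nine elements, all idempotent.
\end{example}

\begin{example}[The triangle filled]\label{ex:filled}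
Let $\alpha\colon X\to X$ fix $x$ and $y$ and send $z$ to $x$. Adjoin to $S$ an element $a$ with $aa=a=a^*$, $a(u,v)=(\alpha(u),v)$ and $(u,v)a=(u,\alpha(v))$. The result $S'$ is associative, because $\alpha^2=\alpha$, multiplication by $a$ on the left or right touches one coordinate only, and a product of two pairs forgets the inner coordinates. It is a regular $*$-semigroup with projections $x,y,z,a$, and $\theta_a(u)=\alpha(u)$. In $M'=\mathbf{PG}(\mathsf P(S'))$,
\[
ua=uaua=u\,\theta_a(u)=u\,\alpha(u).
\]
This rule removes every letter $a$ from a word beginning with $x$, so $xM'x$ is still generated by $t$. It also gives $ya=y$, hence $ay=y$ by applying $*$, and therefore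
\[
zxy=(za)y=z(ay)=zy .
\]
Applying $*$ gives $yz=yxz$, so $t=xyzx=(xyx)zx=xzx=x$. The group $H_x$ is now trivial.
\end{example}

The proof of Theorem~\ref{thm:A} follows this pattern. Relations of the form $zxy=zy$ bound $H_x$ from above, and a homomorphism to a semigroup of triples $(u,g,v)$ bounds it from below. The two bounds constrain each other: the relation $zxy=zy$ holds among the triples only if $A(z,x)+A(x,y)=A(z,y)$. The next definition builds this condition in.

\section{Folding systems}\label{sec:fold}

For a group $H$ let $H^0=H\cup\{0\}$, with $g0=0g=00=0$ and $0^{-1}=0$. A \emph{gain matrix} on a set $X$ over $H$ is a function $A\colon X\times X\to H^0$ with $A(x,x)=1$ and $A(y,x)=A(x,y)^{-1}$. Write $x\sim y$, and say that $x,y$ are \emph{adjacent}, if $A(x,y)\ne0$; this relation is reflexive and symmetric.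

\begin{definition}\label{def:fold}
A \emph{folding} of $(X,A)$ is a map $a\colon X\to X\cup\{0\}$ such that, with $Y_a=a(X)\setminus\{0\}$, the following hold for all $x\in X$ and $y\in Y_a$.
\begin{itemize}
\item[(F1)] $a(y)=y$.
\item[(F2)] If $a(x)\ne0$, then $x\sim a(x)$ and $A(x,y)=A(x,a(x))\,A(a(x),y)$.
\item[(F3)] If $a(x)=0$, then $A(x,y)=0$.
\end{itemize}
A \emph{folding system} over $H$ is a triple $(X,A,T)$, where $T$ is a set of foldings such that
\begin{itemize}
\item[(F4)] for $a,b,c\in T$ and $y\in Y_a$: $b(y)\ne0$, $A(y,b(y))=1$ and $c(b(y))=c(y)$;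
\item[(F5)] the sets $Y_a$ $(a\in T)$ are distinct and have at least two points each.
\end{itemize}
\end{definition}

Think of $A$ as a matrix of inner products. Then (F1)--(F3) say that $a$ behaves like an orthogonal projection onto $Y_a$: a point and its image have the same inner products with $Y_a$. We realize the semigroup by operators, so that associativity is automatic and $*$ is the adjoint.

Let $\Omega=\{gx: g\in H,\ x\in X\}$ be the free left $H$-set on $X$, let $\Omega^0=\Omega\cup\{0\}$, and put $g0=0$ for $g\in H^0$ and $0\xi=0$ for $\xi\in\Omega$. Define $\langle gx,hy\rangle=gA(x,y)h^{-1}\in H^0$, and $\langle\xi,\eta\rangle=0$ if $\xi$ or $\eta$ is $0$. For $k\in H^0$,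
\[
\langle\eta,\xi\rangle=\langle\xi,\eta\rangle^{-1},\qquad \langle k\xi,\eta\rangle=k\langle\xi,\eta\rangle,\qquad \langle\xi,k\eta\rangle=\langle\xi,\eta\rangle k^{-1}.
\]
An \emph{operator} is an $H$-equivariant map $\Omega^0\to\Omega^0$ fixing $0$; since $H$ acts on the left, operators are written on the right. The form may fail to separate points (if $H$ is trivial and $A$ is constantly $1$, it separates no two points of $X$), so an operator does not determine its adjoint and we record both. Let $\mathcal B$ be the set of pairs $(Q,Q')$ of operators with $\langle\xi Q,\eta\rangle=\langle\xi,\eta Q'\rangle$ for all $\xi,\eta$, with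
\[
(Q,Q')(U,U')=(QU,U'Q'),\qquad (Q,Q')^*=(Q',Q).
\]
The product lies in $\mathcal B$ as $\langle\xi QU,\eta\rangle=\langle\xi Q,\eta U'\rangle=\langle\xi,\eta U'Q'\rangle$, and $(Q',Q)$ lies in $\mathcal B$ as $\langle\xi Q',\eta\rangle=\langle\eta,\xi Q'\rangle^{-1}=\langle\eta Q,\xi\rangle^{-1}=\langle\xi,\eta Q\rangle$. So $\mathcal B$ is a semigroup with zero $0=(0,0)$, and $(s^*)^*=s$, $(st)^*=t^*s^*$.

We use two kinds of elements. For $x,y\in X$ and $g\in H^0$ let $\eta E_{x,g,y}=\langle\eta,x\rangle gy$, an operator of ``rank one'' (the zero map if $g=0$), and let $e_{x,g,y}=(E_{x,g,y},E_{y,g^{-1},x})$. It lies in $\mathcal B$, because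
\[
\langle\eta E_{x,g,y},\xi\rangle=\langle\eta,x\rangle g\langle y,\xi\rangle=\bigl\langle\eta,\langle\xi,y\rangle g^{-1}x\bigr\rangle=\langle\eta,\xi E_{y,g^{-1},x}\rangle .
\]
For $a\in T$ let $(gx)P_a=gA(x,a(x))\,a(x)$ if $a(x)\ne0$ and $(gx)P_a=0$ otherwise, and let $p_a=(P_a,P_a)$. By (F1), $P_a$ fixes $HY_a$, so its image is $HY_a\cup\{0\}$ and $P_aP_a=P_a$. By (F2) and (F3), $\langle xP_a,y\rangle=\langle x,y\rangle$ for $y\in Y_a$, and so $\langle\xi P_a,\zeta\rangle=\langle\xi,\zeta\rangle$ for all $\xi$ and all $\zeta$ in the image of $P_a$. Using this twice,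
\[
\langle\xi,\eta P_a\rangle=\langle\xi P_a,\eta P_a\rangle=\langle\eta P_a,\xi P_a\rangle^{-1}=\langle\eta,\xi P_a\rangle^{-1}=\langle\xi P_a,\eta\rangle ,
\]
so $p_a\in\mathcal B$. Put $\hat x=e_{x,1,x}$ for $x\in X$, and $\hat 0=0$.

\begin{proposition}\label{prop:S}
Let $(X,A,T)$ be a folding system over $H$, and let
\[
S=S(X,A,T)=\{0\}\cup\{e_{x,g,y}:x,y\in X,\ g\in H\}\cup\{p_ap_b:a,b\in T\}\subseteq\mathcal B .
\]
\begin{itemize}
\item[(a)] $S$ is a regular $*$-semigroup. The elements $e_{x,g,y}$ $(g\in H)$ are nonzero and distinct, and $e_{x,g,y}\,e_{u,h,v}=e_{x,gA(y,u)h,v}$.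
\item[(b)] The projections of $S$ are $0$, the $\hat x$ $(x\in X)$ and the $p_a$ $(a\in T)$; they are distinct. The operations are $\theta_0(q)=\theta_q(0)=0$, $\theta_{p_a}(p_b)=p_a$, $\theta_{p_a}(\hat x)=\widehat{a(x)}$ and
\[
\theta_{\hat x}(\hat y)=\begin{cases}\hat x&\text{if }x\sim y,\\0&\text{if }x\not\sim y,\end{cases}\qquad
\theta_{\hat x}(p_a)=\begin{cases}\hat x&\text{if }a(x)\ne0,\\0&\text{if }a(x)=0.\end{cases}
\]
\item[(c)] Let $A_1(x,y)=1$ if $x\sim y$ and $A_1(x,y)=0$ otherwise. Then $(X,A_1,T)$ is a folding system over the trivial group, $S_1=S(X,A_1,T)$ is $\mathcal H$-trivial, $\mathsf P(S_1)\cong\mathsf P(S)$, and $S_1$ is finite if $X$ and $T$ are.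
\end{itemize}
\end{proposition}

\begin{proof}
(a) Applying the operators in turn to $\eta$ gives $E_{x,g,y}E_{u,h,v}=E_{x,gA(y,u)h,v}$. The second component of $e_{x,g,y}e_{u,h,v}$ is $E_{v,h^{-1},u}E_{y,g^{-1},x}=E_{v,h^{-1}A(u,y)g^{-1},x}$, and $h^{-1}A(u,y)g^{-1}=(gA(y,u)h)^{-1}$. This is the product formula. Next let $a(y)\neq0$. Then $E_{x,g,y}P_a=E_{x,gA(y,a(y)),a(y)}$, while
\[
\eta P_aE_{y,g^{-1},x}=\langle\eta,yP_a\rangle g^{-1}x=\langle\eta,a(y)\rangle A(a(y),y)g^{-1}x .
\]
If $a(y)=0$, then $yP_a=0$ and both operators vanish. Together with the starred version, this gives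
\begin{equation}\label{eq:ep}
e_{x,g,y}\,p_a=e_{x,\,gA(y,a(y)),\,a(y)},\qquad p_a\,e_{y,g,x}=e_{a(y),\,A(a(y),y)g,\,x},
\end{equation}
both products being $0$ if $a(y)=0$. For $y\in Y_a$, (F4) gives $yP_b=b(y)\in Y_b$, then $b(y)P_c=c(b(y))=c(y)=yP_c$. So $P_bP_c$ and $P_c$ agree on the image of $P_a$, that is, $P_aP_bP_c=P_aP_c$, and therefore
\begin{equation}\label{eq:ppp}
p_ap_bp_c=p_ap_c,\qquad p_ap_a=p_a .
\end{equation}
Hence $S$ is closed under products. It is closed under $*$, as $e_{x,g,y}^*=e_{y,g^{-1},x}$ and $(p_ap_b)^*=p_bp_a$. For $s=e_{x,g,y}$ we get $ss^*=\hat x$, $s^*s=\hat y$ and $ss^*s=e_{x,A(x,x)g,y}=s$. For $s=p_ap_b$, \eqref{eq:ppp} gives $ss^*=p_a$, $s^*s=p_b$ and $ss^*s=p_ap_ap_b=s$. Finally, the two components of $e_{x,g,y}$ have images $Hy\cup\{0\}$ and $Hx\cup\{0\}$, which determine $y$ and $x$, and $xE_{x,g,y}=gy$ determines $g$.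

(b) The list of projections follows from Lemma~\ref{lem:basic}(a) and the values of $ss^*$ just found. The image $HY_a\cup\{0\}$ of $P_a$ determines $Y_a$, so by (F5) the $p_a$ are distinct from each other, from $0$ and from the $\hat x$. For the operations, $\hat x\hat y\hat x=e_{x,A(x,y)A(y,x),x}$. If $a(x)\ne0$, put $k=A(x,a(x))$, which is nonzero by (F2); then \eqref{eq:ep} gives $p_a\hat xp_a=e_{a(x),k^{-1}k,a(x)}$ and $\hat xp_a\hat x=e_{x,k,a(x)}\hat x=e_{x,kk^{-1},x}$. If $a(x)=0$, both products are $0$. Lastly $p_ap_bp_a=p_a$ by \eqref{eq:ppp}.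

(c) The map $H^0\to\{1,0\}$ sending $H$ to $1$ and $0$ to $0$ preserves products and inverses, so (F1)--(F5) pass from $A$ to $A_1$. The description in (b) involves only $X$, $\sim$ and $T$, so $\mathsf P(S_1)\cong\mathsf P(S)$. In $S_1$ the pair $(ss^*,s^*s)$ equals $(\hat x,\hat y)$ for $s=e_{x,1,y}$, $(p_a,p_b)$ for $s=p_ap_b$ and $(0,0)$ for $s=0$. It determines $s$, so $S_1$ is $\mathcal H$-trivial by Lemma~\ref{lem:basic}(b).
\end{proof}

Condition (F4) was used only for \eqref{eq:ppp}. It guarantees that the projection $p_ap_bp_a$ is already on our list; otherwise it would have to be added to the algebra, together with the relations it brings.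

Now let $P=\mathsf P(S)$ and $M=\mathbf{PG}(P)$, and write $x$, $a$, $0$ for the generators $\hat x$, $p_a$, $0$ of $M$. Juxtaposition denotes the product in $M$, so $xa$ is a product of two generators, whereas $a(x)$ is a point. A \emph{walk} is a sequence $W=(x_0,\dots,x_n)$ in $X$ with $x_{i-1}\sim x_i$, repetitions allowed. Put $[W]=x_0x_1\cdots x_n\in M$ and $A(W)=A(x_0,x_1)\cdots A(x_{n-1},x_n)\in H$, and let $W^{-1}$ be the reversed walk.

\begin{lemma}\label{lem:M}
The following hold in $M$, for $x,y\in X$ and $a\in T$.
\begin{itemize}
\item[(R0)] $0$ is a zero of $M$; $xy=0$ if $x\not\sim y$; $xa=0$ if $a(x)=0$.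
\item[(R1)] $xx=x$, and $xyx=x$ if $x\sim y$.
\item[(R2)] $xa=x\,a(x)$ if $a(x)\ne0$.
\item[(R3)] If $a(x)\ne0$ and $y\in Y_a$, then $x\,a(x)\,y=xy$.
\end{itemize}
For $o\in X$, the maximal subgroup $H_o$ of $M$ consists of the elements $[W]$ with $W$ a closed walk at $o$, the inverse of $[W]$ is $[W^{-1}]$, and $\Psi\colon H_o\to H$, $[W]\mapsto A(W)$, is a well-defined homomorphism.
\end{lemma}

\begin{proof}
We use $pq=pqpq$ and Proposition~\ref{prop:S}(b). For a generator $q$, $q0=(q0q)0=00=0$, and $0q=0$ by applying $*$. If $x\not\sim y$, then $xy=(xyx)y=0y=0$. Also $xa=x(axa)$, and $axa$ is the generator $a(x)$ or $0$. This proves (R0) and (R2), and (R1) consists of defining relations. For $y\in Y_a$, (R2) and (F1) give $ya=yy=y$, so $ay=y$ and $x\,a(x)\,y=xay=xy$, which is (R3).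

An element of $oMo$ is a word $op_1\cdots p_ko$ in the generators. Read it from left to right, and suppose the part read so far equals $[W]$ for a walk $W$ ending at $x$. If the next letter is $y\sim x$, extend $W$ by $y$. If it is $a\in T$ with $a(x)\ne0$, extend $W$ by $a(x)$, using (R2) and $x\sim a(x)$. In all other cases the word equals $0$ by (R0). So each element of $oMo$ is $0$ or $[W]$ with $W$ closed at $o$. By (R1), $[W][W^{-1}]=x_0\cdots x_{n-1}x_nx_{n-1}\cdots x_0$ collapses from the middle to $o$, and so does $[W^{-1}][W]$. Let $\psi\colon M\to S$ extend the identity map of $P$. The product formula of Proposition~\ref{prop:S}(a) gives $\psi([W])=e_{x_0,A(W),x_n}\ne0$ by induction on $n$. In particular $o\ne0$, so $0$ is not a unit of $oMo$, and $H_o$ is as stated. The map $\Psi$ is $\psi$ followed by $e_{o,g,o}\mapsto g$, which is well defined and multiplicative by Proposition~\ref{prop:S}(a).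
\end{proof}

We call (R3) the \emph{triangle rule}. When $x\sim y$, it says that the triangle $x,a(x),y$ is filled. Since $*$ reverses words, every identity in $M$ may also be read backwards.

\section{The folding system of a presentation}\label{sec:data}

Fix a presentation $G=\langle C\mid R\rangle$ with $C\ne\emptyset$ in which all relators are nonempty words. Empty relators may be discarded, and for the trivial group we take $\langle c\mid c\rangle$; these choices preserve finiteness of a presentation. Let $\bar c\in G$ be the image of $c\in C$.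

\subsection*{Generators: a bouquet of 4-cycles}
Let $V$ be the graph with vertices $o$ and $(c,1),(c,2),(c,3)$ for $c\in C$, whose edges are those of the cycles
\[
\ell(c)=\bigl(o,(c,1),(c,2),(c,3),o\bigr).
\]
It is simple and triangle-free, and since $C\neq\emptyset$ every vertex has at least two neighbors; four is the least cycle length that avoids triangles in a simple graph. Define a gain matrix $\lambda$ on $V$ over $G$ by $\lambda(o,(c,1))=\bar c$, $\lambda((c,1),o)=\bar c^{-1}$, $\lambda=1$ on all other edges and on the diagonal, and $\lambda=0$ elsewhere. The product of $\lambda$ along $\ell(c)^{\pm1}$ is $\bar c^{\pm1}$. Let $N[v]$ be the set consisting of $v$ and its neighbors.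

For $\rho=c_1^{\varepsilon_1}\cdots c_k^{\varepsilon_k}\in R$ with $\varepsilon_j=\pm1$, let $(w_0,w_1,\dots,w_{m-1},w_0)$ be the closed walk $\ell(c_1)^{\varepsilon_1}\cdots\ell(c_k)^{\varepsilon_k}$, with $w_0=o$, $m=4k\ge4$ and indices in $\mathbb Z/m$. (The dependence of $w_i$ and $m$ on $\rho$ is suppressed.) Consecutive vertices $w_i,w_{i+1}$ are distinct neighbors. The product of $\lambda$ along the walk is the image of $\rho$ in $G$, which is $1$. So there is a well-defined function $f_\rho\colon\mathbb Z/m\to G$ with
\begin{equation}\label{eq:f}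
f_\rho(0)=1,\qquad f_\rho(i+1)=f_\rho(i)\lambda(w_i,w_{i+1})\quad(i\in\mathbb Z/m).
\end{equation}
This is the only place where $\rho=1$ in $G$ is used.

\subsection*{Relators: what is forced}
To make the walk of $\rho$ trivial we add a cone point $z_\rho$, join it to $w_i$ with gain $f_\rho(i)$, and fill the triangles $z_\rho,w_i,w_{i+1}$. The $i$th triangle needs a folding $b$ with $b(z_\rho)=w_i$ and $w_{i+1}\in Y_b$; equation \eqref{eq:f} is then an instance of (F2). Two things go wrong. First, the walk may visit a vertex twice with different values of $f_\rho$, and $z_\rho$ cannot be joined to one point with two gains. Second, (F2) requires $z_\rho$ to be adjacent to exactly those points of $Y_b$ that are adjacent to $b(z_\rho)$, with prescribed gains, and the prescription changes with $i$. Both problems disappear if each vertex $v$ is replaced by a set $X_v$ of copies which look alike to one another and differ only in their gain to the cone points. Condition (F4) then holds as soon as each folding picks one copy of every vertex $v$ and sends all of $X_v$ to it.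

\subsection*{The definition}
For $v\in V$ let
\[
X_v=\{v\}\cup\bigl\{v^{\rho,i}:\rho\in R,\ i\in\mathbb Z/m,\ v\in N[w_i]\setminus\{w_{i+1}\}\bigr\},
\]
where the $v^{\rho,i}$ are new symbols; $(\rho,i)$ is the \emph{level} of $v^{\rho,i}$, and $v$ itself is the \emph{base copy}. Put $X'=\bigsqcup_vX_v\supseteq V$ and $X=X'\sqcup\{z_\rho:\rho\in R\}$, and write $\omega_i=\omega_i^\rho=w_i^{\rho,i}$. Define $A\colon X\times X\to G^0$ by
\begin{gather*}
A(x,y)=\lambda(u,v)\quad(x\in X_u,\ y\in X_v),\qquad A(z_\rho,z_\rho)=1,\\
A(z_\rho,u^{\rho,i})=f_\rho(i)\lambda(w_i,u),\qquad A(u^{\rho,i},z_\rho)=A(z_\rho,u^{\rho,i})^{-1},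
\end{gather*}
and $A=0$ on all other pairs. This is a gain matrix extending $\lambda$. The points other than $z_\rho$ adjacent to $z_\rho$ are exactly the $u^{\rho,i}$, and $A(z_\rho,\omega_i)=f_\rho(i)$.

The set $T$ consists of maps $a_0$ and $b_{\rho,i}$ $(\rho\in R,\ i\in\mathbb Z/m)$. Each $a\in T$ comes from a section $\varphi_a\colon V\to X'$, $\varphi_a(v)\in X_v$. We put $\varphi_{a_0}(v)=v$ and, for $b=b_{\rho,i}$,
\[
\varphi_b(u)=\begin{cases}\omega_{i+1}&\text{if }u=w_{i+1},\\ u^{\rho,i}&\text{if }u\in N[w_i]\setminus\{w_{i+1}\},\\ u&\text{if }u\notin N[w_i].\end{cases}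
\]
Define $a(x)=\varphi_a(v)$ for $x\in X_v$, $b_{\rho,i}(z_\rho)=\omega_i^\rho$, and $a(z_\rho)=0$ if $a$ is not one of the $b_{\rho,i}$. As $\varphi_b(w_i)=\omega_i$, we have $Y_a=\varphi_a(V)$ for all $a$. The point $\omega_{i+1}$ lies in both $Y_{b_{\rho,i}}$ and $Y_{b_{\rho,i+1}}$; this overlap is what glues consecutive triangles along the edge $z_\rho\,\omega_{i+1}$.

\begin{example}\label{ex:Z2}
Let $G=\langle c\mid c^2\rangle$ and $\rho=c^2$, and write $j$ for $(c,j)$. The walk is $(o,1,2,3,o,1,2,3,o)$, $m=8$, and $f_\rho$ takes the values $1,\bar c,\bar c,\bar c,\bar c,1,1,1$ at $i=0,\dots,7$. The visits to $o$ at $i=0$ and $i=4$ have different gains, and they use different copies $\omega_0,\omega_4\in X_o$. Here $N[w_i]\setminus\{w_{i+1}\}=\{w_{i-1},w_i\}$, so $|X'|=4+16$, $|X|=21$, $|T|=9$, and the projection algebra has $1+21+9=31$ elements. Figure~\ref{fig:Z2} shows $b_{\rho,0}$.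
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2.3,yscale=0.62]
\node (z) at (1,6.4) {$z_\rho$};
\node[draw] (A) at (0,4) {$3^{\rho,0}$};
\node[draw] (B) at (1,4) {$\omega_0$};
\node[draw] (C) at (2,4) {$\omega_1$};
\node[draw] (D) at (3,0) {$2$};
\node at (0,3) {$\omega_3$}; \node at (0,2) {$\omega_7$}; \node at (0,1) {$3^{\rho,4}$}; \node at (0,0) {$3$};
\node at (1,3) {$\omega_4$}; \node at (1,2) {$o^{\rho,1}$}; \node at (1,1) {$o^{\rho,5}$}; \node at (1,0) {$o$};
\node at (2,3) {$\omega_5$}; \node at (2,2) {$1^{\rho,2}$}; \node at (2,1) {$1^{\rho,6}$}; \node at (2,0) {$1$};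
\node at (3,4) {$\omega_2$}; \node at (3,3) {$\omega_6$}; \node at (3,2) {$2^{\rho,3}$}; \node at (3,1) {$2^{\rho,7}$};
\node at (0,-1.2) {$X_3$}; \node at (1,-1.2) {$X_o$}; \node at (2,-1.2) {$X_1$}; \node at (3,-1.2) {$X_2$};
\draw (z) -- (A); \draw (z) -- (C); \draw[->,thick] (z) -- (B);
\draw (A) -- (B); \draw (B) -- (C); \draw (C.east) -- (D.west);
\end{tikzpicture}
\caption{The folding $b=b_{\rho,0}$ for $G=\langle c\mid c^2\rangle$. The columns are the sets of copies of the vertices $3,o,1,2$ of the 4-cycle. The folding sends each column to its boxed point and $z_\rho$ to $\omega_0$. Among the boxed points, $z_\rho$ is adjacent to exactly those that are adjacent to $\omega_0$, and both triangles shown are filled. The edge from $2$ to $3^{\rho,0}$ and all edges at unboxed copies are omitted.}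
\label{fig:Z2}
\end{figure}

\begin{lemma}\label{lem:system}
$(X,A,T)$ is a folding system over $G$. If $C$ and $R$ are finite, so are $X$ and $T$.
\end{lemma}

\begin{proof}
(F1) holds since $a$ sends $X_v$ to $\varphi_a(v)$. For (F2) and (F3) let $y=\varphi_a(u)\in Y_a$. If $x\in X_v$, then $a(x)\in X_v$, so $A(x,a(x))=1$ and $A(x,y)=\lambda(v,u)=A(a(x),y)$. Let $x=z_\rho$ and $a=b_{\rho,i}$. Then $A(x,a(x))=f_\rho(i)\ne0$ and $A(a(x),y)=\lambda(w_i,u)$, so we need $A(z_\rho,\varphi_a(u))=f_\rho(i)\lambda(w_i,u)$. If $u\notin N[w_i]$, then $\varphi_a(u)$ is a base copy and both sides are $0$. If $u\in N[w_i]\setminus\{w_{i+1}\}$, this is the definition of $A$. If $u=w_{i+1}$, the left side is $f_\rho(i+1)$, and we use \eqref{eq:f}. Finally let $x=z_\rho$ and $a(x)=0$. Then $Y_a$ contains no point of a level $(\rho,i)$, so $A(x,y)=0$.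

For (F4), let $y\in Y_a$, say $y\in X_v$. Then $b(y)=\varphi_b(v)\in X_v$, so $A(y,b(y))=1$ and $c(b(y))=\varphi_c(v)=c(y)$. For (F5), $|Y_a|=|V|\ge4$. The set $Y_{a_0}$ has only base copies, and the levels occurring in $Y_{b_{\rho,i}}$ are exactly $(\rho,i)$ and $(\rho,i+1)$. These determine $\rho$, and they determine $i$ because $m\ge3$.
\end{proof}

The copies have a price. All points of $X_v$ are adjacent, so they form many new triangles, and by Example~\ref{ex:empty} an unfilled triangle can have infinite order. The next lemma supplies the foldings that will fill them. It is the only place where we use that $V$ is triangle-free with all degrees at least two.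

\begin{lemma}\label{lem:section}
For every $v\in V$ and $y\in X_v$ there are $a\in T$ and a neighbor $t$ of $v$ in $V$ with $\varphi_a(v)=y$ and $\varphi_a(t)=t$.
\end{lemma}

\begin{proof}
If $y=v$, take $a=a_0$ and any neighbor $t$. Otherwise $y=v^{\rho,i}$. If $v\ne w_i$, put $j=i$; then $v$ is a neighbor of $w_j$ other than $w_{j+1}$. If $v=w_i$, put $j=i-1$; then $v=w_{j+1}$ and $y=\omega_{j+1}$. In both cases $a=b_{\rho,j}$ satisfies $\varphi_a(v)=y$, and $v$ is a neighbor of $w_j$. Choose a neighbor $t\ne w_j$ of $v$. If $t$ were a neighbor of $w_j$, then $t,v,w_j$ would be a triangle. So $t\notin N[w_j]$ and $\varphi_a(t)=t$.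
\end{proof}

\section{The maximal subgroup at $o$}\label{sec:group}

Let $S=S(X,A,T)$ for the system of Section~\ref{sec:data}, $P=\mathsf P(S)$ and $M=\mathbf{PG}(P)$. By Lemma~\ref{lem:M} the elements of $H_o$ are given by closed walks at $o$ in $X$. We push these walks first from $X$ into $X'$ and then from $X'$ into $V$.

\begin{lemma}[The cone]\label{lem:cone}
For each $\rho\in R$ we have $\omega_0\omega_1\cdots\omega_{m-1}\omega_0=\omega_0$ in $M$. Every element of $H_o$ is $[W]$ for a closed walk $W$ at $o$ in $X'$.
\end{lemma}

\begin{proof}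
Let $z=z_\rho$. The triangle rule (R3) for $b_{\rho,i}$ and $x=z$ gives
\[
z\,\omega_{i+1}=z\,\omega_i\,\omega_{i+1},\qquad z\,u^{\rho,i}=z\,\omega_i\,u^{\rho,i}\quad(u\in N[w_i]\setminus\{w_{i+1}\}).
\]
Iterating the first identity, $z\omega_j=z\omega_0\omega_1\cdots\omega_j$ for $0\le j\le m-1$, and one more step gives $z\omega_0=z\omega_{m-1}\omega_0=z\omega_0\omega_1\cdots\omega_{m-1}\omega_0$. Multiply on the left by $\omega_0$ and use $\omega_0z\omega_0=\omega_0$ to obtain the first claim.

Let $x=u^{\rho,i}$ and $y=t^{\rho,j}$ with $0\le i,j\le m-1$. Then $zy=z\omega_jy=z\omega_0\cdots\omega_jy$, and the same identity for $x$, read backwards, is $xz=x\omega_i\cdots\omega_0z$. Hence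
\[
xzy=x\,\omega_i\cdots\omega_1(\omega_0z\omega_0)\omega_1\cdots\omega_j\,y=x\,\omega_i\cdots\omega_1\omega_0\omega_1\cdots\omega_j\,y .
\]
The right side is the product along a walk in $X'$, since $u\in N[w_i]$, $t\in N[w_j]$, and $w_k,w_{k+1}$ are neighbors. Now take a closed walk at $o$ and remove consecutive repetitions by (R1). Each occurrence of a cone point $z_\rho$ then stands between two points of the form $u^{\rho,i}$, because these are its only other adjacent points. The displayed identity removes the occurrences one at a time.
\end{proof}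

\begin{lemma}[Collapsing the copies]\label{lem:collapse}
Let $v,w\in V$ with $v\sim w$, and let $x\in X_v$, $y\in X_w$. Then $xy=x\,vw\,y$ in $M$. Consequently, for a walk $(x_0,\dots,x_n)$ in $X'$ with $x_i\in X_{v_i}$,
\begin{equation}\label{eq:collapse}
x_0x_1\cdots x_n=x_0\,v_0v_1\cdots v_n\,x_n .
\end{equation}
\end{lemma}

\begin{proof}
\emph{Case $v=w$.} We must fill the triangle $x,v,y$ inside $X_v$. We take a fourth point $t$ adjacent to all three and use the other three faces of the tetrahedron. Choose $a$ and $t$ as in Lemma~\ref{lem:section}, so that $a(x)=y$ and $t\in Y_a$. The triangle rule for $a$ gives $xyt=xt$. The triangle rule for $a_0$ gives $xvt=xt$ and $yvt=yt$, and the latter read backwards is $tvy=ty$. Using also (R1) in the first and last steps,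
\[
xy=x(yty)=(xyt)y=xty=xv(ty)=x(vtv)y=xvy=x\,vv\,y .
\]

\emph{Case $v\ne w$.} By Lemma~\ref{lem:section} there is $b\in T$ with $y\in Y_b$. Put $x'=\varphi_b(v)$, so that $b(x)=b(v)=x'$. The triangle rule gives $xx'y=xy$ and $vx'y=vy$, and the first case gives $xx'=xvx'$. Hence $xy=xx'y=xvx'y=xvy$. The triangle rule for $a_0$ gives $ywv=yv$, which read backwards is $vy=vwy$. Thus $xy=x\,vw\,y$.

For \eqref{eq:collapse}, insert $v_{i-1}v_i$ between $x_{i-1}$ and $x_i$ for each $i$, and then replace $v_ix_iv_i$ by $v_i$ for $0<i<n$, using (R1). For $n=0$ the formula reads $x_0=x_0v_0x_0$.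
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} and Theorem~\ref{thm:B}(1)]
We show that $H_o\cong G$. By Lemma~\ref{lem:cone}, \eqref{eq:collapse} and $oo=o$, every element of $H_o$ is $[U]$ for a closed walk $U$ at $o$ in $V$. The rules (R1) shorten $U$ until it has no repetition $(v,v)$ and no backtracking $(u,v,u)$. All vertices except $o$ have degree two, so such a walk, each time it leaves $o$, runs once around some cycle. It is therefore a concatenation of walks $\ell(c)^{\pm1}$, possibly empty. As $[\ell(c)^{-1}]=[\ell(c)]^{-1}$, the homomorphism from the free group on $C$ to $H_o$ with $c\mapsto[\ell(c)]$ is surjective, and it sends $\rho\in R$ to $w_0w_1\cdots w_{m-1}w_0$. Applying \eqref{eq:collapse} to the identity of Lemma~\ref{lem:cone} gives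
\[
\omega_0=\omega_0\,w_0w_1\cdots w_{m-1}w_0\,\omega_0 .
\]
Multiply on both sides by $w_0$ and use $w_0\omega_0w_0=w_0$ three times: $w_0w_1\cdots w_{m-1}w_0=w_0=o$. So every relator is sent to the identity of $H_o$, and we obtain a surjective homomorphism $\Theta\colon G\to H_o$ with $\Theta(\bar c)=[\ell(c)]$. With $\Psi\colon H_o\to G$ from Lemma~\ref{lem:M}, $\Psi(\Theta(\bar c))=A(\ell(c))=\bar c$. Hence $\Psi\circ\Theta$ is the identity of $G$, and $\Theta$ is also injective. This proves Theorem~\ref{thm:A}.

By Proposition~\ref{prop:S}(c), $P\cong\mathsf P(S_1)$ with $S_1$ an $\mathcal H$-trivial regular $*$-semigroup. If $G$ is finitely presented, take $C$ and $R$ finite; then $S_1$ is finite by Lemma~\ref{lem:system}.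
\end{proof}

\section{Finite projection algebras}\label{sec:finite}

By Theorem~\ref{thm:B}(1), every finitely presented group occurs for some finite $P$. For the converse let $P$ be finite and $M=\mathbf{PG}(P)$. By Lemma~\ref{lem:basic}(c) and Proposition~\ref{prop:pres} it suffices to show that $H_e$ is finitely presented for $e\in P$. Proposition~\ref{prop:pres} gives a finite presentation of $M$, but its generators other than $e$, being idempotents, do not lie in $H_e$, and a word for an element of $H_e$ passes through prefixes outside $H_e$. We keep track of these prefixes by placing $H_e$ in a groupoid, that is, a category in which every morphism is invertible.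

Let $\mathcal G$ have object set $P$, and regard each $s\in M$ as a morphism $ss^*\to s^*s$. For $s\colon q\to q'$ and $t\colon q'\to q''$ the composite is the product $st$. It is a morphism $q\to q''$, since $st(st)^*=sq's^*=ss^*ss^*=q$ and $(st)^*st=t^*q't=t^*tt^*t=q''$. The identity at $q$ is $q$, and the inverse of $s$ is $s^*$. By Lemma~\ref{lem:basic}(b), the morphisms $e\to e$ form the group $H_e$.

Let $\Delta$ be the finite directed graph with vertex set $P$ and an edge $(q,p)\colon q\to\theta_p(q)$, with \emph{label} $p$, for each pair $q,p\in P$ with $\theta_q(p)=q$. For such a pair, $qp$ is a morphism $q\to\theta_p(q)$, because $qp(qp)^*=qpq=q$ and $(qp)^*qp=pqp$. For a directed path $\pi$ in $\Delta$ let $F(\pi)$ be the composite of the morphisms $qp$ along its edges, and let $F$ send the empty path at $q$ to $q$. An edge is determined by its source and label, so a path is determined by its source and its sequence of labels.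

\begin{lemma}\label{lem:paths}
Let $q\in P$, let $w=p_1\cdots p_k$ $(k\ge0)$ be a word over $P$, and let $s=qw\in M$. There is a path $\pi$ from $q$ with label $w$ if and only if $ss^*=q$. In that case $F(\pi)=s$ and $\pi$ ends at $s^*s$.
\end{lemma}

\begin{proof}
Put $s_j=qp_1\cdots p_j$ and $q_j=s_j^*s_j\in P$. Suppose $\pi$ exists. If its first $j$ edges have image $s_j$, they end at the target $q_j$ of $s_j$, and the first $j+1$ edges have image $s_j\,q_jp_{j+1}=s_{j+1}$. By induction $F(\pi)=s$, which is thus a morphism from $q$ to the end of $\pi$.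

Conversely let $ss^*=q$. Then $qM^1\supseteq s_jM^1\supseteq sM^1=qM^1$, so $s_j\,\mathcal R\,q$ and $s_js_j^*=q$ for all $j$. Thus $s_js_j^*=s_{j+1}s_{j+1}^*=s_jp_{j+1}s_j^*$. Multiplying by $s_j^*$ on the left and $s_j$ on the right gives $q_j=q_jp_{j+1}q_j$. So $(q_j,p_{j+1})$ is an edge, and it ends at $p_{j+1}s_j^*s_jp_{j+1}=q_{j+1}$. As $q_0=q$, these edges form the path.
\end{proof}

Call the following pairs of paths \emph{basic}:
\begin{itemize}
\item[(i)] the loop $(q,q)$ and the empty path at $q$, for $q\in P$;
\item[(ii)] the paths from $q$ with labels $l$ and $r$, for $q\in P$ and each defining relation $l=r$ of Proposition~\ref{prop:pres} with $(ql)(ql)^*=q$.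
\end{itemize}
In (ii), $ql=qr$ in $M$, so by Lemma~\ref{lem:paths} both paths exist and have the same end and the same image. In (i) both paths have image $q$. There are finitely many basic pairs because $P$ is finite. Write $\pi\equiv\pi'$ if $\pi'$ arises from $\pi$ by repeatedly replacing a subpath that belongs to a basic pair by the other member of the pair.

\begin{lemma}\label{lem:kernel}
Every morphism of $\mathcal G$ is $F(\pi)$ for some path $\pi$, and $F(\pi)=F(\pi')$ if and only if $\pi\equiv\pi'$.
\end{lemma}

\begin{proof}
If $s$ has source $q$ and is represented by a word $w$, then $qw=ss^*s=s$, and Lemma~\ref{lem:paths} gives a path with image $s$. Basic pairs have equal images, so $\pi\equiv\pi'$ implies $F(\pi)=F(\pi')$. Conversely let $F(\pi)=F(\pi')=s$. Both paths start at $q=ss^*$; let $w,w'$ be their labels. The nonempty words $qw$ and $qw'$ represent $s$, so they are joined by a chain of words in which successive terms have the form $\alpha l\beta$ and $\alpha r\beta$, in some order, for a defining relation $l=r$ and possibly empty words $\alpha,\beta$. Each word $u$ in the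 chain represents $s$, so $qu=s$ and $u$ labels a path from $q$. The paths with labels $\alpha l\beta$ and $\alpha r\beta$ share the initial part with label $\alpha$; let $q'$ be its end. They continue with the paths from $q'$ with labels $l$ and $r$. Since these exist, $(q'l)(q'l)^*=q'$ by Lemma~\ref{lem:paths}, so they form a basic pair and end at the same vertex, from which both paths continue with label $\beta$. Hence the paths from $q$ with labels $qw$ and $qw'$ are equivalent. They consist of the loop $(q,q)$ followed by $\pi$ and by $\pi'$, so $\pi\equiv\pi'$ by (i).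
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $Q$ be the set of $q\in P$ for which there is a morphism $e\to q$. A path starting in $Q$ stays in $Q$. By Lemma~\ref{lem:kernel} we can choose for each $q\in Q$ a path $\gamma_q$ from $e$ to $q$, with $\gamma_e$ empty; put $g_q=F(\gamma_q)$. Let $K$ be the group generated by the edges of $\Delta$ starting in $Q$, subject to $\sigma=\sigma'$ for the basic pairs $(\sigma,\sigma')$ starting in $Q$ and $\gamma_q=1$ for $q\in Q$, where paths are read as words in the edges. This presentation is finite, and we show $K\cong H_e$.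

By Lemma~\ref{lem:kernel}, reading a path as an element of $K$ gives a well-defined map $\kappa$ from the morphisms of $\mathcal G$ with source in $Q$ to $K$. It satisfies $\kappa(st)=\kappa(s)\kappa(t)$ for composable $s,t$ and $\kappa(q)=1$, hence $\kappa(s^*)=\kappa(s)^{-1}$, and $\kappa(g_q)=1$. It restricts to a homomorphism $H_e\to K$. In the other direction, send an edge $\varepsilon\colon q\to q'$ to $g_qF(\varepsilon)g_{q'}^*\in H_e$. The product along a path $\pi\colon q\to q'$ telescopes to $g_qF(\pi)g_{q'}^*$. This takes equal values on the members of a basic pair, and the value $g_qg_q^*=e$ on $\gamma_q$, so we get a homomorphism $\beta\colon K\to H_e$. For a closed path $\pi$ at $e$, $\beta(\kappa(F(\pi)))=eF(\pi)e=F(\pi)$. For an edge, $\kappa(\beta(\varepsilon))=\kappa(g_q)\,\varepsilon\,\kappa(g_{q'})^{-1}=\varepsilon$. So $\beta$ is an isomorphism.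
\end{proof}

\section{Many groups in one semigroup}\label{sec:family}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
For $k\in K$ let $S_k$, $P_k=\mathsf P(S_k)$ and $o_k\in P_k$ be the objects constructed for $G_k$ in Sections~\ref{sec:data} and~\ref{sec:group}, so that the maximal subgroup of $M_k=\mathbf{PG}(P_k)$ at $o_k$ is isomorphic to $G_k$. Let $S$ be the $0$-direct union of the $S_k$: the disjoint union with the zeros identified, in which $st=0$ for nonzero $s,t$ in different $S_k$. With the involutions of the $S_k$ it is a regular $*$-semigroup, and its projections are $0$ and those of the $S_k$. Let $P=\mathsf P(S)$ and $M=\mathbf{PG}(P)$. As in (R0), the generator $0$ is a zero of $M$, and for nonzero $p,q$ in different $P_k$ we have $pq=pqpq=\theta_p(q)q=0q=0$.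

Fix $k$. The inclusion $P_k\to P$ is a morphism. So is the map $r\colon P\to P_k$ that fixes $P_k$ and sends $P\setminus P_k$ to $0$. Indeed, if $p,q\in P_k$ there is nothing to prove. If $p\notin P_k$, then $\theta_p(q)$ is $0$ or lies outside $P_k$. If $p\in P_k$ and $q\notin P_k$, then $\theta_p(q)=0$. In the last two cases $r(\theta_p(q))=0=\theta_{r(p)}(r(q))$. The two morphisms induce homomorphisms $M_k\to M\to M_k$ whose composite fixes $P_k$ and is therefore the identity. So $M_k$ embeds in $M$ as the subsemigroup generated by $P_k$, which contains $0$. A word $o_kwo_k$ with a letter outside $P_k$ contains either the letter $0$ or two consecutive nonzero letters from different algebras $P_j$, so it equals $0$ in $M$. Hence $o_kMo_k\cong o_kM_ko_k$, and the group of units, the maximal subgroup of $M$ at $o_k$, is isomorphic to $G_k$.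
\end{proof}

\begin{thebibliography}{1}

\bibitem{EGMR}
James East, Robert D. Gray, P.A. Azeef Muhammed, Nik Ruskuc,
\emph{Maximal subgroups of free projection- and idempotent-generated semigroups with applications to partition monoids},
arXiv:2507.06600 (2025).

\end{thebibliography}
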